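# The sparsest union-closed families

## 1. Three elements, by hand

Take the ground set $\{1,2,3\}$. We look for a collection $\mathcal F$ of subsets that together use all three elements, contains with any two of its members their union, and has average member size as small as possible.

Since $\mathcal F$ is finite and closed under unions, the union of all its members, $\{1,2,3\}$, belongs to $\mathcal F$. So we must pay for one set of size $3$ and can only dilute it with small sets. If $\emptyset\notin\mathcal F$, then adding $\emptyset$ keeps the family closed under unions, keeps the total size and increases the number of members, so the average drops. Hence an optimal $\mathcal F$ contains $\emptyset$. Let $M=|\mathcal F|$; then $M\ge 2$, and $M-2$ members are proper nonempty subsets.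

For $M=2$ the total size is $3$ and the average is $\frac32$. For $M=3$ the one further set has size at least $1$, so the total is at least $4$ and the average at least $\frac43$, with equality exactly for $\{\emptyset,\{x\},\{1,2,3\}\}$. For $M=4$ the two further sets cannot both be singletons, because $\{x\}$ and $\{y\}$ force $\{x,y\}$, which would be a third further set. So the total is at least $3+1+2=6$ and the average at least $\frac32$.

If all three singletons are present, then all pairs are forced and $M=8$. So for $5\le M\le 7$ there are at most two singletons, and all remaining further sets have size $2$. The totals are at least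
$$3+1+1+2=7,\qquad 3+1+1+2+2=9,\qquad 3+1+1+2+2+2=11,$$
and the averages at least $\frac75,\frac32,\frac{11}7$. For $M=8$ the family is the full power set, with total $12$ and average $\frac32$.

The smallest average is therefore $\frac43$, and it is attained by $\{\emptyset,\{1\},\{1,2,3\}\}$. Next comes $\frac 75$, attained by $\{\emptyset,\{1\},\{2\},\{1,2\},\{1,2,3\}\}$. Both families have the same form: the full power set of a few elements, together with the compulsory big set. A power set of too few elements does not dilute the big set enough, and a power set of too many elements becomes heavy itself. Is this form optimal on $n$ elements, and how large should the power set be?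

## 2. Density and the families $\mathcal F_k$

Write $[n]=\{1,\dots,n\}$, $[0]=\emptyset$, and $2^X$ for the set of all subsets of $X$.

**Definition (union-closed family).** A union-closed family is a finite family $\mathcal F$ of finite sets such that $A\cup B\in\mathcal F$ for all $A,B\in\mathcal F$. We write $\bigcup\mathcal F$ for the union of its members, $\mathcal F_a=\{S\in\mathcal F:a\in S\}$ for $a\in\bigcup\mathcal F$, and $T(\mathcal F)=\sum_{A\in\mathcal F}|A|$ for the total size.

**Definition (density).** For a union-closed $\mathcal F$ with $n=|\bigcup\mathcal F|\ge1$,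
$$D(\mathcal F)=\frac{T(\mathcal F)}{n|\mathcal F|}=\frac1{n|\mathcal F|}\sum_{a\in\bigcup\mathcal F}|\mathcal F_a|,\qquad s_n=\min\{D(\mathcal F):\mathcal F\text{ union-closed},\ |\textstyle\bigcup\mathcal F|=n\}.$$

The two expressions for $D$ agree because both count pairs $(a,S)$ with $a\in S\in\mathcal F$. The minimum exists, since up to relabeling there are finitely many families. In these terms Section 1 says that $s_3=\frac13\cdot\frac43=\frac49$.

For $0\le k<n$ let
$$\mathcal F_k=2^{[k]}\cup\{[n]\}.$$
It is union-closed, has $2^k+1$ members, and its total size is $k2^{k-1}+n$, because each of the $k$ elements lies in half of the subsets of $[k]$.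

**Conjecture (Wójcik).** For all $n\ge1$ the minimum density $s_n$ is attained by a union-closed family of the form $\mathcal F_k$ with $k=\lfloor\log_2n\rfloor$ or $k=\lceil\log_2n\rceil$.

The problem is taken from Igor Balla, "Minimum density of union-closed families", arXiv:1106.0369 (2011). The conjecture asserts only that some minimizer has this form. For $n=2$ the families $\{\emptyset,\{1,2\}\}$, $\{\emptyset,\{1\},\{1,2\}\}$ and $2^{[2]}$ all have average size $1$ and density $\frac12$.

The conjecture is true, and we shall prove more. For $n\ge1$ and $k\ge0$ put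
$$a_k=a_k(n)=\frac{k2^{k-1}+n}{2^k+1},\qquad \lambda=\lambda_n=\min_{k\ge0}a_k(n),\qquad\theta_k=2^k+\frac k2+1 .$$
For $0\le k<n$ the number $a_k=nD(\mathcal F_k)$ is the average member size of $\mathcal F_k$. That the minimum defining $\lambda_n$ exists is checked in Section 3.

**Theorem A.** For every $n\ge1$,
$$s_n=\frac{\lambda_n}n=\min\{D(\mathcal F_k):k\in\{\lfloor\log_2n\rfloor,\lceil\log_2n\rceil\}\}.$$

**Theorem B.** Let $k^*$ be the least $k\ge0$ with $n\le2^k+\frac k2+1$. Then $s_n=D(\mathcal F_{k^*})$. For $n\ne2$ the minimizers are, up to relabeling elements, exactly $\mathcal F_{k^*}$ if $n<\theta_{k^*}$, and exactly $\mathcal F_{k^*},\mathcal F_{k^*+1}$ if $n=\theta_{k^*}$ (which forces $k^*$ even: $n=6,19,68,\dots$). For $n=2$ the minimizers are exactly $\mathcal F_0$, $\mathcal F_1$ and $2^{\{1,2\}}$, up to relabeling.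

## 3. Which power set dilutes $[n]$ best

Before comparing arbitrary families with the $\mathcal F_k$, we compare the $\mathcal F_k$ with each other. For $n=6$,
$$a_0=3,\quad a_1=\tfrac73,\quad a_2=\tfrac{10}5=2,\quad a_3=\tfrac{18}9=2,\quad a_4=\tfrac{38}{17}>2.$$
The sequence goes down, stays level once, then goes up.

**Step 1.** *The purpose is to find the sign of $a_k-a_{k+1}$.* Put $q=2^k$. Then $a_k=\frac{kq/2+n}{q+1}$ and $a_{k+1}=\frac{(k+1)q+n}{2q+1}$. The numerator of the difference over the positive common denominator $(q+1)(2q+1)$ is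
$$\Big(\frac{kq}2+n\Big)(2q+1)-\big((k+1)q+n\big)(q+1).$$
The first product is $kq^2+\frac{kq}2+2nq+n$, the second is $(k+1)q^2+(k+1)q+nq+n$, and the difference is
$$-q^2-\frac{kq}2-q+nq=q\Big(n-q-\frac k2-1\Big)=q(n-\theta_k).$$
So $a_k-a_{k+1}$ has the sign of $n-\theta_k$ and vanishes iff $n=\theta_k$.

**Step 2.** *The purpose is to locate the minimum.* The sequence $\theta_k$ is strictly increasing and unbounded. For $k<k^*$ we have $\theta_k<n$, so $a_k>a_{k+1}$. At $k^*$ we have $n\le\theta_{k^*}$, so $a_{k^*}\le a_{k^*+1}$ with equality iff $n=\theta_{k^*}$. For $k>k^*$ we have $\theta_k>n$, so $a_k<a_{k+1}$. Hence $\lambda_n$ exists and is attained exactly at $k^*$, and also at $k^*+1$ if $n=\theta_{k^*}$. In the latter case $\theta_{k^*}$ is an integer, so $k^*$ is even. The first values are $\theta_0=2$, $\theta_2=6$, $\theta_4=19$, $\theta_6=68$.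

**Step 3.** *The purpose is to see that $\lfloor\log_2n\rfloor$ and $\lceil\log_2n\rceil$ suffice.* Let $j=\lfloor\log_2n\rfloor$. If $j\ge1$, then
$$\theta_{j-1}=2^{j-1}+\frac{j+1}2\le2^j\le n,$$
because $j+1\le2^j$.

If $n=2^j$, then $n<\theta_j$, and $\theta_{j-1}\le n$ when $j\ge1$. So $k^*=j$, unless $n=\theta_{j-1}$, in which case $k^*=j-1$ and $k^*+1=j$ is also a minimizing index. In all cases $a_j=\lambda_n$, and $j=\lfloor\log_2n\rfloor=\lceil\log_2n\rceil$.

If $2^j<n<2^{j+1}$, then $j\ge1$ and $\theta_{j-1}\le 2^j<n<2^{j+1}<\theta_{j+1}$. So $k^*\in\{j,j+1\}$. If $n=\theta_{k^*}$, then $\theta_{k^*}<\theta_{j+1}$ gives $k^*\le j$, hence $k^*+1\le j+1$. All minimizing indices lie in $\{j,j+1\}=\{\lfloor\log_2n\rfloor,\lceil\log_2n\rceil\}$. Therefore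
$$\lambda_n=\min\{a_k:k\in\{\lfloor\log_2n\rfloor,\lceil\log_2n\rceil\}\}.\tag{1}$$

**Step 4.** *The purpose is to check that the indices used satisfy $k<n$, so that $\mathcal F_k$ is defined, has $\bigcup\mathcal F_k=[n]$, and $nD(\mathcal F_k)=a_k$.* Since $n\le2^{n-1}$, we have $\lceil\log_2n\rceil\le n-1$. Since $\theta_{n-1}\ge2^{n-1}+1>n$, we have $k^*\le n-1$. If $n=\theta_{k^*}$, then $k^*+1<n$ means $k^*<2^{k^*}+\frac{k^*}2$, which holds because $k^*<2^{k^*}$.

So the values claimed in both theorems are attained. What remains is the lower bound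
$$T(\mathcal F)\ge\lambda_n|\mathcal F|\quad\text{for every union-closed }\mathcal F\text{ with }\textstyle\bigcup\mathcal F=[n],\tag{2}$$
and the analysis of equality.

## 4. Peeling off the big set, and where that breaks

The guess "power set plus $[n]$" suggests a plan: remove $[n]$, and show that what is left weighs at least as much as a power set of comparable size. Let us fix the bound we would want. A power set with $m=2^k$ members has total size $k2^{k-1}=\frac12m\log_2m$. Let $\ell:[1,\infty)\to\mathbb R$ be the piecewise linear function that agrees with $\frac12x\log_2x$ at the points $2^k$, $k\ge0$. On $[2^k,2^{k+1}]$,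
$$\ell(x)=\frac{k+2}2x-2^k,\tag{3}$$
since the right side is affine and takes the values $k2^{k-1}$ at $2^k$ and $(k+1)2^k$ at $2^{k+1}$. Suppose we knew that every union-closed family with $m$ members has total size at least $\ell(m)$; this will be Lemma 3.

Why $\ell$ and not the smooth function $\frac12x\log_2x$? Because the target (2) is linear in the number of members. The inequality $\ell(m)+n\ge\lambda_n(m+1)$ is affine in $m$ between consecutive powers of $2$, so it needs checking only at $m=2^k$, where it says $a_k\ge\lambda_n$. With $\frac12m\log_2m$ in place of $\ell(m)$ it is false. Take $n=68=\theta_6$, so that $\lambda_{68}=a_6=\frac{192+68}{65}=4$, and $m=96$. The requirement is a total of at least $4\cdot97-68=320$. Formula (3) gives $\ell(96)=4\cdot96-64=320$, exactly enough. But $3^5=243<2^8$ gives $\log_23<1.6$, so $\frac12\cdot96\log_296=48(5+\log_23)<316.8$. Even after rounding up to an integer, this falls short of $320$.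

Applying $T\ge\ell$ to all of $\mathcal F$ is not enough, because it ignores $n$: for $n=3$ and $|\mathcal F|=3$ it gives $T\ge\ell(3)=\frac52$, while $4$ is needed. So try the plan: remove $[n]$ and apply the bound to the rest. If $\mathcal F\setminus\{[n]\}$ is union-closed and nonempty, this works: with $M=|\mathcal F|$,
$$T(\mathcal F)\ge n+\ell(M-1)\ge\lambda_nM .$$
The trouble is that $\mathcal F\setminus\{[n]\}$ fails to be union-closed as soon as two proper members have union $[n]$. And the intermediate inequality $T(\mathcal F)\ge n+\ell(M-1)$ is then false in general: for $\mathcal F=2^{[2]}$ we have $T=4$, while $2+\ell(3)=\frac92$. The family $2^{[2]}$ even attains $s_2$, so there is no slack to absorb such a loss.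

The way past this point is to remove more. For any element $a$, the family $\mathcal F\setminus\mathcal F_a$ is always union-closed, since a union of sets avoiding $a$ avoids $a$. It does not contain $[n]$. Choose $a$ with $d=|\mathcal F_a|$ as small as possible, so that little is removed. Besides $[n]$ we have now removed $d-1$ further sets, which must each contribute $\lambda_n$ to the total. There are two possibilities.

Either each of these sets has size at least $\lambda_n$, and then each contributes enough. Or some $S\in\mathcal F_a$ has $|S|<\lambda_n$. Then $g\mapsto g\cup S$ maps $\mathcal F\setminus\mathcal F_a$ into $\mathcal F_a$, and since $S$ is small, few sets $g$ share the same image: $g$ is recovered from $g\cup S$ and $g\cap S$. So $\mathcal F_a$ is a sizable fraction of $\mathcal F$. As $a$ is the rarest element, every element lies in a sizable fraction of the members, and the total size is large.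

For $2^{[2]}$ the first alternative holds: $\lambda_2=1$, and $\mathcal F_1=\{\{1\},\{1,2\}\}$ (here the members containing the element $1$) has the one extra set $\{1\}$ of size $1$. For $2^{[3]}$ the second one holds: $\lambda_3=\frac43$, the set $S=\{a\}$ is smaller than that, $d=4$, and $T=12=dn$ exceeds $\lambda_3\cdot8=\frac{32}3$.

We need three ingredients: the bound $T\ge\ell$ with its equality case (Sections 5 to 7), the inequality $\ell(m)+n\ge\lambda_n(m+1)$, and a numerical inequality saying that in the second alternative the total really is large (both in Section 8).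

## 5. Pushing a union-closed family up to an up-set

**Definition (up-set, interval).** A family $U\subseteq2^{[N]}$ is an up-set if $B\in U$ and $B\subseteq C\subseteq[N]$ imply $C\in U$. For $A\subseteq B$ the interval $[A,B]$ is $\{C:A\subseteq C\subseteq B\}$; it has $2^{|B\setminus A|}$ elements.

For example, $\{\{1,2\},\{2,3\},\{1,2,3\}\}$ is an up-set in $2^{[3]}$, and $[\{1\},\{1,2\}]=\{\{1\},\{1,2\}\}$.

The following lemma is due to Reimer (*An average set size theorem*, Combin. Probab. Comput. 2003).

**Lemma 1.** Let $\mathcal G$ be a nonempty union-closed family of subsets of $[N]$. There are an up-set $U\subseteq2^{[N]}$ and a bijection $\varphi:\mathcal G\to U$ with $A\subseteq\varphi(A)$, such that the intervals $[A,\varphi(A)]$ $(A\in\mathcal G)$ are pairwise disjoint.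

The construction treats the elements one at a time: at time $j$, each set tries to acquire $j$, and does so unless the resulting set is already present. Let $\mathcal G_0=\mathcal G$. For $j=1,\dots,N$ define $u_j$ on $\mathcal G_{j-1}$ by
$$u_j(X)=\begin{cases}X\cup\{j\}&\text{if }X\cup\{j\}\notin\mathcal G_{j-1},\\X&\text{otherwise,}\end{cases}\qquad\mathcal G_j=u_j(\mathcal G_{j-1}).$$

*Example.* Let $\mathcal G=\{\emptyset,\{1\},\{1,2,3\}\}$, $N=3$. At time $1$ nothing moves, since $\emptyset\cup\{1\}$ is present. At time $2$, $\emptyset\to\{2\}$ and $\{1\}\to\{1,2\}$. At time $3$, $\{2\}\to\{2,3\}$, while $\{1,2\}$ stays because $\{1,2,3\}$ is present. So $\varphi(\emptyset)=\{2,3\}$, $\varphi(\{1\})=\{1,2\}$, $\varphi(\{1,2,3\})=\{1,2,3\}$. The image is an up-set, and the intervals $\{\emptyset,\{2\},\{3\},\{2,3\}\}$, $\{\{1\},\{1,2\}\}$, $\{\{1,2,3\}\}$ are disjoint.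

*Union-closure matters.* For $\{\emptyset,\{1\},\{2\}\}$ and $N=2$, time $1$ sends $\{2\}\to\{1,2\}$ and time $2$ sends $\emptyset\to\{2\}$. Now the intervals $[\emptyset,\{2\}]$ and $[\{2\},\{1,2\}]$ share $\{2\}$.

*Proof of Lemma 1.*

**Step 1.** *We check that each $u_j$ is injective and describe $\mathcal G_j$.* Suppose $X\ne Y$ and $u_j(X)=u_j(Y)$. Since $u_j$ changes a set at most by adding $j$, the sets $X,Y$ differ exactly in $j$; say $X=Y\cup\{j\}$. Then $Y\cup\{j\}=X\in\mathcal G_{j-1}$, so $u_j(Y)=Y$, while $u_j(X)=X\ne Y$, a contradiction.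

We claim that

1. the members of $\mathcal G_j$ not containing $j$ are exactly the sets $X\not\ni j$ with both $X$ and $X\cup\{j\}$ in $\mathcal G_{j-1}$;
2. the members of $\mathcal G_j$ containing $j$ are exactly the sets $X\cup\{j\}$ with $X\in\mathcal G_{j-1}$.

We refer to these two facts together as $(*)$. For fact 1: an image $u_j(X)$ avoids $j$ exactly when $X\not\ni j$ and $u_j(X)=X$, that is, when $X\not\ni j$ and $X\cup\{j\}\in\mathcal G_{j-1}$. For fact 2: an image containing $j$ is of the form $X\cup\{j\}$ with $X\in\mathcal G_{j-1}$. Conversely, let $X\in\mathcal G_{j-1}$. If $X\cup\{j\}\notin\mathcal G_{j-1}$, then $X\cup\{j\}=u_j(X)\in\mathcal G_j$. If $X\cup\{j\}\in\mathcal G_{j-1}$, then $X\cup\{j\}=u_j(X\cup\{j\})\in\mathcal G_j$.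

**Step 2.** *We show that each $\mathcal G_j$ is union-closed, since later steps form unions inside it.* Use induction on $j$; the case $j=0$ is the hypothesis. Let $X,Y\in\mathcal G_j$. If neither contains $j$, then $X,\,X\cup\{j\},\,Y,\,Y\cup\{j\}\in\mathcal G_{j-1}$ by $(*)$. So $X\cup Y$ and $X\cup Y\cup\{j\}$ are in $\mathcal G_{j-1}$, and $X\cup Y\in\mathcal G_j$ by $(*)$. Otherwise $j\in X\cup Y$. Choose $X',Y'\in\mathcal G_{j-1}$ agreeing with $X,Y$ outside $j$, which is possible because $u_j$ only ever adds $j$. Then $X'\cup Y'\in\mathcal G_{j-1}$, and $X\cup Y=X'\cup Y'\cup\{j\}\in\mathcal G_j$ by $(*)$.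

**Step 3.** *We show that $\mathcal G_j$ is closed under adding any $i\le j$, so that the final family is an up-set.* Induct on $j$; there is nothing to show for $j=0$. Let $X\in\mathcal G_j$. For $i=j$: if $j\in X$ there is nothing to do, and if $j\notin X$, then $X\in\mathcal G_{j-1}$, so $X\cup\{j\}\in\mathcal G_j$ by $(*)$. Let $i<j$. If $j\notin X$, then $X,X\cup\{j\}\in\mathcal G_{j-1}$, so by induction $X\cup\{i\},X\cup\{i,j\}\in\mathcal G_{j-1}$, hence $X\cup\{i\}\in\mathcal G_j$. If $j\in X$, write $X=X'\cup\{j\}$ with $X'\in\mathcal G_{j-1}$. By induction $X'\cup\{i\}\in\mathcal G_{j-1}$, so $X\cup\{i\}=X'\cup\{i\}\cup\{j\}\in\mathcal G_j$.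

Thus $U:=\mathcal G_N$ is closed under adding any element of $[N]$, i.e. it is an up-set. For $A\in\mathcal G$ let $A_0=A$, $A_j=u_j(A_{j-1})$ and $\varphi(A)=A_N\supseteq A$. By Step 1, $\varphi$ is a bijection from $\mathcal G$ onto $U$.

**Step 4.** *We show that a larger member $D$ follows the trajectory of a smaller member $A$: if $A\subseteq D$ with $A,D\in\mathcal G$, then $D\cup A_j\in\mathcal G_j$ for all $j$.* For $j=0$ this says $D\in\mathcal G$. Suppose $E=D\cup A_{j-1}\in\mathcal G_{j-1}$. If $A_j=A_{j-1}\cup\{j\}$, then $D\cup A_j=E\cup\{j\}\in\mathcal G_j$ by $(*)$. If $A_j=A_{j-1}$, there are two cases. Either $j\in A_{j-1}\subseteq E$, and then $u_j(E)=E$. Or $A_{j-1}\cup\{j\}\in\mathcal G_{j-1}$, and then $E\cup\{j\}=E\cup(A_{j-1}\cup\{j\})\in\mathcal G_{j-1}$ by Step 2, so again $u_j(E)=E$. In both cases $D\cup A_j=E=u_j(E)\in\mathcal G_j$.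

**Step 5.** *We show that $A$ never climbs above a larger member: if $A\subsetneq D$ with $A,D\in\mathcal G$, then $D\not\subseteq\varphi(A)$.* Suppose $D\subseteq\varphi(A)$ and let $i=\max(D\setminus A)$. The element $i$ lies in $\varphi(A)$ but not in $A$, and it can be added only at time $i$. So $i\notin A_{i-1}$ and $A_i=A_{i-1}\cup\{i\}\notin\mathcal G_{i-1}$. Every other element of $D$ is in $A$, or is in $D\setminus A$ and smaller than $i$, in which case it was added before time $i$. So $D\setminus\{i\}\subseteq A_{i-1}$ and $D\cup A_{i-1}=A_{i-1}\cup\{i\}\notin\mathcal G_{i-1}$. This contradicts Step 4 with $j=i-1$.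

**Step 6.** *We conclude that the intervals are disjoint.* Suppose $C\in[A,\varphi(A)]\cap[B,\varphi(B)]$ with $A\ne B$. Then $D=A\cup B\in\mathcal G$ satisfies $D\subseteq C\subseteq\varphi(A)\cap\varphi(B)$, and $D$ strictly contains $A$ or $B$. Either way this contradicts Step 5. $\square$

## 6. Edges inside a subset of the cube

View $2^{[N]}$ as the vertex set of the cube graph: two sets are joined if they differ in exactly one element. The next lemma contains the classical edge-isoperimetric bound.

**Lemma 2.** For $\emptyset\ne V\subseteq2^{[N]}$ with $|V|=m$, the number $e(V)$ of cube edges inside $V$ is at most $\frac12m\log_2m$. If $V$ is an up-set and equality holds, then $V=\{B\subseteq [N]:B\supseteq[N]\setminus K\}$ for some $K\subseteq[N]$.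

*Proof.*

**Step 1.** *We prove the two-variable inequality that drives the induction.* For $p\ge q>0$,
$$p\log_2p+q\log_2q+2q\le(p+q)\log_2(p+q),\quad\text{with equality iff }p=q.\tag{4}$$
Fix $q$ and let $h(p)=(p+q)\log_2(p+q)-p\log_2p-q\log_2q-2q$. Then $h(q)=2q(1+\log_2q)-2q\log_2q-2q=0$ and $h'(p)=\log_2\frac{p+q}p>0$. So $h(p)>0$ for $p>q$.

**Step 2.** *We prove the bound by splitting along a coordinate.* Induct on $N$. For $N=0$ we have $m=1$ and $e(V)=0$. Let $N\ge1$, let $i\in[N]$ be any coordinate, and let $p_i$, $q_i$ be the numbers of members of $V$ containing and avoiding $i$. Each part, after forgetting $i$, lives in a cube of dimension $N-1$. If one part is empty, all edges lie in the other part and the bound follows by induction. If both are nonempty, each edge in direction $i$ uses one vertex from each part, and each vertex lies on at most one such edge, so there are at most $\min(p_i,q_i)$ of them. By induction and (4), with $p$ the larger and $q$ the smaller of $p_i,q_i$,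
$$e(V)\le\tfrac12p_i\log_2p_i+\tfrac12q_i\log_2q_i+\min(p_i,q_i)\le\tfrac12m\log_2m .$$

**Step 3.** *We identify the up-sets with equality.* The bound was obtained with an arbitrary coordinate. So if equality holds, then for every $i$ either one part is empty or $p_i=q_i$. Let $V$ be an up-set; as $V\neq\emptyset$, $[N]\in V$ and $p_i\ge1$. The map $X\mapsto X\cup\{i\}$ injects the members avoiding $i$ into those containing $i$. So for every $i$, either $q_i=0$, meaning that all members contain $i$, or $q_i=p_i$, the injection is onto, and $V$ is closed under deleting $i$. Let $K$ be the set of $i$ of the second kind. Every member of $V$ contains $[N]\setminus K$. Conversely, every $B\supseteq[N]\setminus K$ arises from $[N]\in V$ by deleting elements of $K$, so $B\in V$. $\square$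

## 7. The least total size of $m$ union-closed sets

The function $\frac12x\log_2x$ is strictly convex, and $\ell$ consists of its chords between consecutive powers of $2$. Hence for integers $m\ge1$
$$\ell(m)\ge\tfrac12m\log_2m,\quad\text{with equality iff }m\text{ is a power of }2.\tag{5}$$

**Lemma 3.** Let $\mathcal G$ be union-closed with $|\mathcal G|=m\ge1$. Then $T(\mathcal G)\ge\ell(m)$. Equality holds only if $m=2^k$ and $\mathcal G=2^K$ for some set $K$ with $|K|=k$.

For $m=3$ this gives $T\ge\frac52$, hence $T\ge 3$; the family $\{\emptyset,\{1\},\{1,2\}\}$ has $T=3$. The non-union-closed family $\{\emptyset,\{1\},\{2\}\}$ has $T=2<\ell(3)$.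

*Proof.* After relabeling, $\mathcal G\subseteq2^{[N]}$ for some $N$. Take $U$ and $\varphi$ from Lemma 1, and put $c_A=|\varphi(A)\setminus A|$.

**Step 1.** *We express $T(\mathcal G)$ through $U$ and the $c_A$.* Each edge inside $U$ joins a set $B$ to some $B\cup\{x\}$; count it at its lower end $B$. Every $B\in U$ has $N-|B|$ upper neighbors, all in $U$ because $U$ is an up-set. So $e(U)=\sum_{B\in U}(N-|B|)=mN-\sum_{B\in U}|B|$, and
$$T(\mathcal G)=\sum_{A\in\mathcal G}(|\varphi(A)|-c_A)=mN-e(U)-\sum_{A\in\mathcal G}c_A.\tag{6}$$
In the example of Section 5 this reads $4=9-2-3$.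

**Step 2.** *We bound $\sum c_A$ from above, using disjointness and the fact that the $c_A$ are integers.* The disjoint intervals have $2^{c_A}$ elements each, so $\sum_A2^{c_A}\le2^N$. Choose $k\geq 0$ with $2^k\le m\le2^{k+1}$. Every integer $y$ satisfies
$$y\le2^y-1:$$
equality holds at $y=0$ and $y=1$; for $y\ge2$ the right side increases by $2^y\ge 2$ when $y$ increases by $1$; and for $y\le-1$ we have $2^y-1>-1\ge y$. Apply this to $y=c_A-(N-k-1)$ and sum over $A$:
$$\sum_Ac_A-m(N-k-1)\le2^{-(N-k-1)}\sum_A2^{c_A}-m\le2^{k+1}-m .$$

Integrality matters here. With real numbers and Jensen's inequality one gets only $\sum_A c_A\le m(N-\log_2m)$, and (6) with Lemma 2 then yields $T(\mathcal G)\ge\frac12m\log_2m$, the bound that Section 4 showed to be too weak for the step we need.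

**Step 3.** *We combine the pieces.* By (6), Step 2, (3), Lemma 2 and (5),
$$T(\mathcal G)\ge m(k+2)-2^{k+1}-e(U)=2\ell(m)-e(U)\ge2\ell(m)-\tfrac12m\log_2m\ge\ell(m).$$

**Step 4.** *We determine the families with equality.* Let $T(\mathcal G)=\ell(m)$. The last two inequalities in Step 3 are equalities. So by (5) $m$ is a power of $2$; write $m=2^k$ from now on. Also $e(U)=\frac12m\log_2m$, so by Lemma 2 $U=\{B:B\supseteq[N]\setminus K\}$, and $|U|=2^k$ gives $|K|=k$.

We claim $\varphi(A)\cap K\subseteq A$ for all $A\in\mathcal G$. Let $x\in\varphi(A)\cap K$. Then $\varphi(A)\setminus\{x\}\in U$, so it equals $\varphi(B)$ for some $B\ne A$. If $x\notin A$, then $A\subseteq\varphi(A)\setminus\{x\}\subseteq\varphi(A)$, so the set $\varphi(A)\setminus\{x\}=\varphi(B)$ lies in both $[A,\varphi(A)]$ and $[B,\varphi(B)]$, contradicting disjointness. So $x\in A$.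

As $A$ runs through $\mathcal G$, the set $\varphi(A)$ runs once through $U$, so $\varphi(A)\cap K$ runs once through all subsets of $K$. Therefore
$$\sum_A|\varphi(A)\cap K|=k2^{k-1}=\ell(m)=T(\mathcal G)=\sum_A|A| .$$
Since $\varphi(A)\cap K\subseteq A$ for each $A$, all these inclusions are equalities, and $\mathcal G=\{\varphi(A)\cap K:A\in\mathcal G\}=2^K$. $\square$

## 8. Two numerical inequalities

**Lemma 4.** For all integers $n,m\ge1$: $\ell(m)+n\ge\lambda_n(m+1)$.

*Proof.* On $[2^k,2^{k+1}]$ the difference $\ell(m)+n-\lambda_n(m+1)$ is affine in $m$, so it suffices to check it at the points $2^k$, $k\ge0$. There it equals $k2^{k-1}+n-\lambda_n(2^k+1)=(2^k+1)(a_k-\lambda_n)\ge0$. $\square$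

**Lemma 5.** For every $n\ge1$: $\ n>\lambda_n\bigl(1+2^{\lceil\lambda_n\rceil-2}\bigr)$.

This is the inequality for the second alternative of Section 4: a set $S\ni a$ of integer size below $\lambda_n$ has $|S|-1\le\lceil\lambda_n\rceil-2$.

*Proof.* The function $\mu\mapsto\mu(1+2^{\lceil\mu\rceil-2})$ is increasing for $\mu>0$, so $\lambda_n$ may be replaced by any upper bound $\mu$, in particular by any $a_k$.

**Step 1.** *We treat $n\le15$ directly.*

- $n=1$: $\mu=a_0=\frac12$ gives $\frac12\cdot\frac32=\frac34<1$.
- $n=2$: $\mu=a_0=1$ gives $\frac32<2$.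
- $n=3$: $\mu=a_1=\frac43$ gives $\frac43\cdot2=\frac83<3$.
- $4\le n\le6$: $\mu=a_2=\frac{4+n}5\le2$, so $\lceil\mu\rceil\le2$, and the value is at most $2\mu=\frac{8+2n}5<n$, because $8<3n$.
- $7\le n\le15$: $\mu=a_3=\frac{12+n}9\le3$, so $\lceil\mu\rceil\le3$, and the value is at most $3\mu=\frac{12+n}3<n$, because $12<2n$.

**Step 2.** *For $n\ge16$ we bound $\lambda_n$ by $1+\frac12\log_2n$.* Write $n=c2^j$ with $1\le c<2$ and $j$ an integer. Then
$$\lambda_n\le a_{j+1}=\frac{(j+1)2^j+c2^j}{2^{j+1}+1}<\frac{j+1}2+\frac c2 .$$
The concave function $1+\log_2c$ equals $c$ at $c=1$ and $c=2$, so $c\le1+\log_2c$ on $[1,2]$. Hence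
$$\lambda_n<\frac{j+1}2+\frac{1+\log_2c}2=1+\tfrac12\log_2n .$$

**Step 3.** *We conclude for $n\ge16$.* Put $x=\sqrt n\ge4$. Since $\lceil\lambda_n\rceil<\lambda_n+1$, we have $\lceil\lambda_n\rceil-2<\lambda_n-1<\log_2x$, so
$$\lambda_n\bigl(1+2^{\lceil\lambda_n\rceil-2}\bigr)<(1+\log_2x)(1+x).$$
It remains to see that the right side is less than $x^2=n$, i.e. that
$$h(x)=\frac{x^2}{1+x}-1-\log_2x=x-2+\frac1{x+1}-\log_2x$$
is positive for $x\ge4$. We have $h(4)=\frac15>0$, and for $x\ge4$
$$h'(x)=1-\frac1{(x+1)^2}-\frac1{x\ln2}>1-0.04-0.37>0,$$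
where the strict inequality uses $\frac1{(x+1)^2}\le\frac1{25}=0.04$ and $\frac1{x\ln2}\le\frac1{4\ln2}<0.37$. $\square$

## 9. Removing the rarest element: proof of Theorem A

Let $\mathcal F$ be union-closed with $\bigcup\mathcal F=[n]$, let $M=|\mathcal F|$ and $\lambda=\lambda_n$. Then $[n]\in\mathcal F$. We prove $T(\mathcal F)\ge\lambda M$, which is (2).

**Step 1.** *We dispose of $M=1$.* Then $\mathcal F=\{[n]\}$ and $T(\mathcal F)=n>\frac n2=a_0\ge\lambda=\lambda M$. From now on $M\ge2$.

**Step 2.** *We split off the members containing a rarest element.* Choose $a\in[n]$ with $d=|\mathcal F_a|$ minimal; $d\ge1$ since $[n]\in\mathcal F_a$. Put $\mathcal G=\mathcal F\setminus\mathcal F_a$. It is union-closed, because a union of two sets avoiding $a$ avoids $a$. It is nonempty: otherwise $d=M$, so by minimality every element lies in every member, and $\mathcal F=\{[n]\}$, against $M\ge2$. So $|\mathcal G|=M-d\ge1$.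

**Step 3.** *We derive a lower bound that isolates the extra removed sets.* Using Lemma 3 for $\mathcal G$ and then Lemma 4 with $m=M-d$,
$$\begin{aligned}T(\mathcal F)&=T(\mathcal G)+n+\sum_{S\in\mathcal F_a\setminus\{[n]\}}|S|\\&\ge\ell(M-d)+n+\sum_{S\in\mathcal F_a\setminus\{[n]\}}|S|\\&\ge\lambda(M-d+1)+\sum_{S\in\mathcal F_a\setminus\{[n]\}}|S| .\end{aligned}$$
Since $\mathcal F_a\setminus\{[n]\}$ has $d-1$ members, this says
$$T(\mathcal F)\ge\lambda M+\sum_{S\in\mathcal F_a\setminus\{[n]\}}(|S|-\lambda).\tag{7}$$

**Step 4.** *We finish when no extra set is small.* If every $S\in\mathcal F_a\setminus\{[n]\}$ has $|S|\ge\lambda$ (in particular if $d=1$), then (7) gives $T(\mathcal F)\ge\lambda M$.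

**Step 5.** *We finish, with strict inequality, when some extra set is small.* Otherwise fix $S\in\mathcal F_a$ with $|S|<\lambda$. As $|S|$ is an integer, $|S|\le\lceil\lambda\rceil-1$. Consider
$$\mathcal G\to\mathcal F_a\times2^{S\setminus\{a\}},\qquad g\mapsto(g\cup S,\ g\cap S).$$
It is well defined: $g\cup S\in\mathcal F$ contains $a\in S$, and $g\cap S$ avoids $a$ because $g$ does. It is injective, because $g=\big((g\cup S)\setminus S\big)\cup(g\cap S)$. Hence $M-d\le d\,2^{|S|-1}\le d\,2^{\lceil\lambda\rceil-2}$, that is, $M\le d\,(1+2^{\lceil\lambda\rceil-2})$. Every element lies in at least $d$ members, so by Lemma 5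
$$T(\mathcal F)=\sum_{b\in[n]}|\mathcal F_b|\ge dn\ge\frac{nM}{1+2^{\lceil\lambda\rceil-2}}>\lambda M.\tag{8}$$

**Step 6.** *We conclude.* In all cases $T(\mathcal F)\ge\lambda M$, i.e. $D(\mathcal F)\ge\lambda_n/n$. By (1) and Step 4 of Section 3, this value is attained by $\mathcal F_k$ for some $k\in\{\lfloor\log_2n\rfloor,\lceil\log_2n\rceil\}$. This proves Theorem A, and with it Wójcik's conjecture. $\blacksquare$

## 10. The families that attain the minimum: proof of Theorem B

**Step 1.** *We check that the listed families are minimizers.* By Theorem A and Section 3, $s_n=\lambda_n/n=D(\mathcal F_{k^*})$, and if $n=\theta_{k^*}$, then also $D(\mathcal F_{k^*+1})=s_n$; both families are defined by Step 4 of Section 3. For $n=2$ we have $k^*=0$ and $n=\theta_0$, so $\mathcal F_0$ and $\mathcal F_1$ are minimizers, and $2^{\{1,2\}}$ has density $\frac12=s_2$ as well.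

**Step 2.** *We read off what equality forces.* Let $\bigcup\mathcal F=[n]$ and $T(\mathcal F)=\lambda M$, with the notation of Section 9. The case $M=1$ was strict, so $M\ge2$. Inequality (8) is strict, so Step 5 of Section 9 does not occur, and every $S\in\mathcal F_a\setminus\{[n]\}$ has $|S|\ge\lambda$. Then the sum in (7) is nonnegative, so it is $0$, and both inequalities in Step 3 of Section 9 are equalities. This means:

1. every $S\in\mathcal F_a\setminus\{[n]\}$ has $|S|=\lambda$;
2. $T(\mathcal G)=\ell(M-d)$, so by Lemma 3 $M-d=2^k$ and $\mathcal G=2^K$ with $|K|=k$, where $a\notin K$ because the members of $\mathcal G$ avoid $a$;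
3. equality holds in Lemma 4 at $m=2^k$, i.e. $a_k=\lambda$.

**Step 3.** *We treat $d=1$, which gives the families $\mathcal F_k$.* Here $\mathcal F_a=\{[n]\}$, so $\mathcal F=2^K\cup\{[n]\}$ with $K\subsetneq[n]$. Up to relabeling this is $\mathcal F_k$, and $a_k=\lambda$. By Section 3, $k=k^*$, or $k=k^*+1$ with $n=\theta_{k^*}$.

**Step 4.** *We treat $d\ge2$ and show that it happens only for $2^{\{1,2\}}$.* Let $b\in[n]\setminus K$. No member of $\mathcal G=2^K$ contains $b$, so $\mathcal F_b\subseteq\mathcal F_a$, and $|\mathcal F_b|\ge d=|\mathcal F_a|$ by minimality of $d$. So $\mathcal F_b=\mathcal F_a$. Hence every $S\in\mathcal F_a$ contains $[n]\setminus K$ and is determined by $S\cap K$. The family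
$$\mathcal H=\{S\cap K:S\in\mathcal F_a\}$$
therefore has $d\ge2$ members, and it contains $K$ because $[n]\in\mathcal F_a$. For $S\in\mathcal F_a$ and $B\subseteq K$ we have $B\in\mathcal G\subseteq\mathcal F$, so $S\cup B\in\mathcal F_a$. Thus $\mathcal H$ is an up-set in $2^K$.

By item 1 of Step 2, all members of $\mathcal H$ other than $K$ have the same size $\lambda-(n-k)$, and there is at least one such member. Its size is $k-1$: if it were smaller, adding one more element of $K$ would give a larger member of the up-set $\mathcal H$, still different from $K$, contradicting equal sizes. So the corresponding $S\in\mathcal F_a\setminus\{[n]\}$ satisfies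
$$\lambda=|S|=(k-1)+(n-k)=n-1 .$$
But $\lambda\le a_0=\frac n2$, so $n-1\le\frac n2$, i.e. $n\le2$. And $a\in S$ gives $\lambda=|S|\ge1$, so $n\ge2$. Hence $n=2$. Since $|\mathcal H|\ge2$, we have $k\ge1$; since $a\notin K\subseteq[2]$, we have $k=1$ and $K=\{b\}$ with $b\ne a$. So $\mathcal G=\{\emptyset,\{b\}\}$, $\mathcal H=\{\emptyset,\{b\}\}$, hence $\mathcal F_a=\{\{a\},\{a,b\}\}$ and $\mathcal F=2^{\{a,b\}}$.

**Step 5.** *We assemble the classification.* For $n\ne2$ only Step 3 applies: the minimizers are, up to relabeling, $\mathcal F_{k^*}$, and also $\mathcal F_{k^*+1}$ exactly when $n=\theta_{k^*}$; in that case $k^*$ is even by Section 3. For $n=2=\theta_0$, Step 3 gives $\mathcal F_0$ and $\mathcal F_1$, and Step 4 adds $2^{\{1,2\}}$. $\blacksquare$
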